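# How many Hasse edges force the Morse complex to be highly connected?

## 1. One edge, $m$ edges, and a hollow triangle

Take an edge with end vertices $a$ and $b$. Its non-empty simplices are $a$, $b$ and $ab$. Join two simplices by a line whenever one is a face of the other and the dimensions differ by one. We get a path $a - ab - b$ with two lines, which we write as pairs $(a,ab)$ and $(b,ab)$. Read a pair $(\sigma,\tau)$ as an arrow that pushes $\sigma$ into $\tau$. Call a set of arrows *allowed* if no simplex is used twice and if one can never travel around a closed loop by alternately following an arrow up and stepping down to a different face. Here the two arrows both use $ab$, so the non-empty allowed sets are $\{(a,ab)\}$ and $\{(b,ab)\}$. Subsets of allowed sets are allowed, so the allowed sets form a simplicial complex. In this case it is two points, the sphere $S^0$.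

Now put $m$ disjoint edges side by side. An allowed set takes at most one of the two arrows in each edge, and every such choice is allowed. The complex of allowed sets is the join of $m$ copies of $S^0$, the boundary of a cross-polytope, so it is the sphere $S^{m-1}$. The diagram has $h=2m$ lines and its largest degree is $d=2$. Thus $h=md$, while $\pi_{m-1}$ (for $m=1$: connectedness) does not vanish.

Next take the hollow triangle with vertices $a,b,c$ and edges $ab,bc,ca$. There are six arrows,
$$e_1=(a,ab),\ e_2=(b,ab),\ e_3=(b,bc),\ e_4=(c,bc),\ e_5=(c,ca),\ e_6=(a,ca),$$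
and $e_i,e_{i+1}$ (indices modulo $6$) share a simplex. Two arrows go together exactly when they are not cyclically consecutive, which gives $9$ allowed pairs. The only triples without consecutive members are $\{e_1,e_3,e_5\}$ and $\{e_2,e_4,e_6\}$. The first runs around the loop $a\to ab\to b\to bc\to c\to ca\to a$, and the second runs around the other way, so both are forbidden. The complex is therefore a graph with $6$ vertices and $9$ edges. It is connected: it contains the $3$-cycles on $e_1,e_3,e_5$ and on $e_2,e_4,e_6$, and the edge $e_1e_4$. It is not simply connected. Here $h=6$ and $d=2$.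

In these examples, many lines compared with the degree means that there is room to move, and room to move should kill low homotopy groups. The $m$ edges show that $h$ must exceed $md$ if we want $\pi_0,\dots,\pi_{m-1}$ to vanish. How large a multiple of $md$ is enough?

## 2. The inequality $h\ge 2md+1$ and two theorems

Let $\Delta$ be a finite simplicial complex.

**Definition (Hasse diagram).** $\mathcal H(\Delta)$ is the graph whose vertices are the non-empty simplices of $\Delta$, with an edge joining $\sigma$ and $\tau$ whenever $\sigma$ is a face of $\tau$ and $\dim\tau=\dim\sigma+1$. We write $h(\Delta)$ for its number of edges and $d(\Delta)$ for its maximum degree.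

**Definition (discrete vector fields).** A *primitive discrete vector field* is a pair $(\sigma,\tau)$ with $\sigma<\tau$ and $\dim\tau=\dim\sigma+1$, that is, an edge of $\mathcal H(\Delta)$. A *discrete vector field* $V$ is a set of such pairs in which each simplex lies in at most one pair, that is, a matching in $\mathcal H(\Delta)$. A *$V$-path* is a sequence $\sigma_0,\tau_0,\sigma_1,\tau_1,\dots,\tau_{r-1},\sigma_r$ with $(\sigma_i,\tau_i)\in V$, with $\sigma_{i+1}<\tau_i$ of codimension one, and $\sigma_{i+1}\ne\sigma_i$. It is a *$V$-cycle* if $r\ge1$ and $\sigma_r=\sigma_0$. A *gradient vector field* (we say *gradient field*) is a discrete vector field without $V$-cycles.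

**Definition (Morse complex).** $\mathcal M(\Delta)$ is the simplicial complex whose vertices are the primitive discrete vector fields on $\Delta$; a set of them spans a simplex exactly when their union is a gradient field.

So Section 1 computed $\mathcal M$ of an edge, of $m$ edges, and of the hollow triangle.

A space is *$(m-1)$-connected* if it is non-empty and $\pi_i$ vanishes for $0\le i\le m-1$ at every basepoint; $(-1)$-connected means non-empty. By the Hurewicz theorem an $(m-1)$-connected space has $\widetilde H_i=0$ for $i\le m-1$, and a simply connected space with $\widetilde H_i=0$ for all $i\le c-1$ is $(c-1)$-connected.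

Scoville and Zaremsky ("Higher connectivity of the Morse complex", arXiv:2004.10481, 2020) showed that $h(\Delta)\ge2d(\Delta)+1$ implies that $\mathcal M(\Delta)$ is connected, and that $h(\Delta)\ge 4d(\Delta)+1$ implies that it is simply connected. The hollow triangle fits: $6\ge 5$, and its Morse complex is connected. These are the cases $m=1,2$ of the following statement, which we have to prove or disprove: *for every positive integer $m$ and every finite simplicial complex $\Delta$, if $h(\Delta)\ge 2m\cdot d(\Delta)+1$ then $\mathcal M(\Delta)$ is $(m-1)$-connected.*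

The statement is **false**. It stays false if $2$ is replaced by any constant: for every real $C$ there are $\Delta$ and $m$ with $h(\Delta)\ge C\,m\,d(\Delta)+1$ and $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\neq0$.

**Theorem A.** Let $\delta\ge3$ and $C<(\delta+1)/9$. There is $m_1$ such that for every $m\ge m_1$ there is a $\delta$-dimensional complex $\Delta$ with $h(\Delta)\ge C\,m\,d(\Delta)+1$ and $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$. In particular $\mathcal M(\Delta)$ is not $(m-1)$-connected. With $C=2$, $\delta=18$ this disproves the statement, for all large $m$.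

**Theorem B.** Let $m\ge1$. If $h(\Delta)\ge\frac{d^2+6d+1}{2}\,m+1$ with $d=d(\Delta)$, or if $\dim\Delta\le\delta$ with $\delta\ge1$ and $h(\Delta)\ge2(\delta+2)\,m\,d(\Delta)+1$, then $\mathcal M(\Delta)$ is $(m-1)$-connected.

**Corollary.** Let $c_\delta$ be the infimum of the constants $c$ such that, for all $m\ge1$ and all $\Delta$ with $\dim\Delta\le\delta$, $h\ge c\,m\,d+1$ implies $(m-1)$-connectedness. Then $\frac{\delta+1}{9}\le c_\delta\le2(\delta+2)$ for $\delta\ge3$. So the correct constant grows linearly with the dimension.

Conventions for the whole lecture: $|\sigma|$ is the number of vertices of $\sigma$, its *size*. $F_i(\cdot)$ is the number of faces of size $i$, with $F_0:=1$. In a pair $(\sigma,\tau)$, $\sigma$ is the *source* and $\tau$ the *target*. A *facet of $\tau$* is a codimension-one face of $\tau$. We write $\sigma\alpha$ for $\sigma\cup\{\alpha\}$. For a matching $V$ with source set $S$ let $V(\sigma)$ be the target of $\sigma\in S$, and draw an arc $\sigma\to\rho$ (for $\sigma,\rho\in S$, $\rho\ne\sigma$) if $\rho$ is a facet of $V(\sigma)$. A $V$-cycle is the same thing as a closed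 directed walk in this digraph, so *$V$ is a gradient field if and only if the digraph has no directed cycle*. Arcs join faces of equal size, so acyclicity can be checked one size at a time. A subset of a gradient field is a gradient field.

## 3. Deleting a neighborhood of one pair: the proof of Theorem B

The natural way to prove connectivity is induction. Fix a pair $\varphi$ and delete from the pool of all pairs everything that obstructs $\varphi$. On what is left, $\varphi$ can be added to any gradient field, so the complex is a cone. Then put the deleted pairs back one at a time. Each one glues on a cone over its link, and the link is a complex of the same kind on a smaller pool, so induction applies. One degree of connectivity costs the pairs deleted for $\varphi$ plus the pairs deleted for the vertex $q$ that returns.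

What obstructs $\varphi$? A first guess is: the pairs that share a simplex with $\varphi$. The hollow triangle shows that this is not enough. Take $\varphi=e_1$ and delete $e_2,e_6$. Then $\{e_3,e_5\}$ is allowed, and each of $e_3,e_5$ is compatible with $e_1$, yet $\{e_1,e_3,e_5\}$ is a cycle. The remaining complex is not a cone with apex $e_1$. To cut all cycles through $\varphi=(\sigma,\tau)$ we also delete all pairs that *start* at a facet of $\tau$. The argument then works, at the following price.

Let $E$ be the edge set of $\mathcal H(\Delta)$ and $d=d(\Delta)$. For $\varphi=(\sigma,\tau)\in E$ let $N(\varphi)\subseteq E$ consist of all edges that contain $\sigma$ or $\tau$, and all edges $(\rho,\tau')$ whose lower end $\rho$ is a facet of $\tau$. Put $N(V)=\bigcup_{v\in V}N(v)$; note that $V\subseteq N(V)$. For $\varphi=e_1$ in the hollow triangle, $N(\varphi)=\{e_1,e_2,e_3,e_6\}$.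

**Step 1: the size of $N(\varphi)$.** The purpose is to bound the price. Let $a=|\tau|\ge2$. Suppose first $a\ge3$. Each of the $a$ facets of $\tau$ has size $a-1\ge2$, hence $a-1$ edges down and at most $d-(a-1)$ edges up. So at most $a(d+1-a)$ edges have a facet of $\tau$ as lower end. These include all edges down from $\tau$ and all edges up from $\sigma$. What remains is the $a-1$ edges down from $\sigma$ and the at most $d-a$ edges up from $\tau$. Hence
$$|N(\varphi)|\le a(d+1-a)+(a-1)+(d-a)=a(d+1-a)+d-1 .$$
If $a=2$, the two facets of $\tau$ are vertices with at most $d$ edges up and none down, and $\tau$ has at most $d-2$ edges up, so $|N(\varphi)|\le 2d+(d-2)=3d-2$. For the triangle this reads $4\le4$.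

In all cases
$$|N(\varphi)|\le\frac{(d+1)^2}{4}+d=\frac{d^2+6d+1}{4}.\tag{1}$$
For $a\ge3$ this holds because $a(d+1-a)\le(d+1)^2/4$. For $a=2$ it says $12d-8\le d^2+6d+1$, that is, $(d-3)^2\ge0$. If $\dim\Delta\le\delta$ with $\delta\ge1$, then $a\le\delta+1$. For $a\ge3$ we get $|N(\varphi)|\le ad+d-1\le(\delta+2)d$; for $a=2$ we get $3d-2\le(\delta+2)d$. So
$$|N(\varphi)|\le(\delta+2)d .\tag{2}$$
Let $Q$ denote either of the bounds in (1) and (2).

**Step 2: adding $\varphi$ creates no cycle.** This step makes precise that $N$ deletes enough.

**Lemma 1.** Let $U\supseteq V$ be gradient fields and let $\varphi\in E\setminus N(V)$ with $\varphi\notin U$ and $(U\setminus V)\cap(N(V)\cup N(\varphi))=\emptyset$. Then $U\cup\{\varphi\}$ is a gradient field.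

*Proof.* If $\varphi$ shared a simplex with some $v\in V$, then $\varphi\in N(v)\subseteq N(V)$, which is excluded. If it shared a simplex with some $u\in U\setminus V$, then $u\in N(\varphi)$, also excluded. So $U\cup\{\varphi\}$ is a matching.

Suppose it has a cycle. Since $U$ has none, the cycle passes through $\varphi$. Start at $\varphi$ and stop at the first return. This gives pairs $p_0=\varphi,p_1,\dots,p_n=\varphi$ with $p_1,\dots,p_{n-1}\in U$, where the source of $p_{i+1}$ is a facet of the target of $p_i$. Consecutive sources differ, so $p_1\ne\varphi$ and $n\ge2$. By definition of $N$ we have $p_{i+1}\in N(p_i)$ for each $i$. Now $p_1\in U\cap N(\varphi)$, and $U\setminus V$ avoids $N(\varphi)$, so $p_1\in V$. If $p_i\in V$ and $i+1\le n-1$, then $p_{i+1}\in U\cap N(V)$, and $U\setminus V$ avoids $N(V)$, so $p_{i+1}\in V$. By induction $p_{n-1}\in V$. Then $\varphi=p_n\in N(p_{n-1})\subseteq N(V)$, a contradiction. $\square$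

**Step 3: the induction.** We now carry out "cone, then put the pairs back". For a gradient field $V$ and a pool $P\subseteq E$ let $K(V,P)$ be the complex of all non-empty $W\subseteq P\setminus V$ such that $V\cup W$ is a gradient field.

**Lemma 2.** If $c\ge0$ and $|P\setminus N(V)|\ge2Qc+1$, then $K(V,P)$ is $(c-1)$-connected.

*Proof.* Induct on $c$. Pick $\varphi\in P\setminus N(V)$. Then $\varphi\notin V$, and Lemma 1 with $U=V$ shows that $\varphi$ is a vertex of $K(V,P)$. This settles $c=0$.

Let $c\ge1$ and put
$$P_0=\bigl(P\setminus(N(V)\cup N(\varphi))\bigr)\cup\{\varphi\}.$$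
Let $W$ be a simplex of $K(V,P_0)$ with $\varphi\notin W$. Then $W$ is disjoint from $N(V)\cup N(\varphi)$, so Lemma 1 with $U=V\cup W$ says that $W\cup\{\varphi\}$ is a simplex. Thus $K(V,P_0)$ is a cone with apex $\varphi$, hence contractible.

List the elements of $P\setminus P_0$ as $q_1,q_2,\dots$ and put $P_i=P_0\cup\{q_1,\dots,q_i\}$. If $q_i\in V$, or if $V\cup\{q_i\}$ is not a gradient field, then $K(V,P_i)=K(V,P_{i-1})$. Otherwise $q_i$ is a new vertex, whose link consists of the $W\subseteq P_{i-1}\setminus V$ with $V\cup\{q_i\}\cup W$ a gradient field. Since $q_i\notin P_{i-1}$, this link is $K(V\cup\{q_i\},P_{i-1})$, and $K(V,P_i)$ is $K(V,P_{i-1})$ with a cone attached over this subcomplex. Since $P_{i-1}\supseteq P\setminus(N(V)\cup N(\varphi))$,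
$$|P_{i-1}\setminus N(V\cup\{q_i\})|\ge|P\setminus N(V)|-|N(\varphi)|-|N(q_i)|\ge2Qc+1-2Q=2Q(c-1)+1,$$
so by induction the link is $(c-2)$-connected, in particular non-empty.

It remains to see that attaching a cone over a $(c-2)$-connected subcomplex $L$ to a $(c-1)$-connected complex $K$ gives a $(c-1)$-connected complex $K'$. For $c=1$: $L$ is non-empty and $K$ is connected, so $K'$ is connected. For $c\ge2$: $L$ is connected, $K$ and the cone are simply connected, so $K'$ is simply connected by van Kampen. In the Mayer–Vietoris sequence $\widetilde H_i(K')$ sits between $\widetilde H_i(K)$ (the cone contributes $0$) and $\widetilde H_{i-1}(L)$, and both vanish for $i\le c-1$. By Hurewicz $K'$ is $(c-1)$-connected. Start with the contractible $K(V,P_0)$ and add all $q_i$. $\square$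

**Step 4: conclusion.** Apply Lemma 2 with $V=\emptyset$, $P=E$, $c=m$. Since $\mathcal M(\Delta)=K(\emptyset,E)$ and $N(\emptyset)=\emptyset$, the inequality $h(\Delta)\ge2Qm+1$ implies that $\mathcal M(\Delta)$ is $(m-1)$-connected. With $Q=\frac{d^2+6d+1}{4}$, respectively $Q=(\delta+2)d$, this is Theorem B. $\blacksquare$

Here is the exact point where this argument stops short of the constant $2$. It needs $h\ge 2Qm+1$, and for the constant $2$ we would need $|N(\varphi)|\le d$ for all $\varphi$. But $N(\varphi)$ must contain the pairs that start at the facets of $\tau$. There are $|\tau|$ facets, each with up to about $d$ such pairs. This is where the dimension enters. So far this is only a defect of a method. Theorem A says that the loss is real, up to a constant factor.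

## 4. Spheres through a maximal simplex

We need complexes with many Hasse edges whose Morse complex has homology in a low degree. The $m$ disjoint edges suggest how to detect it: there $\mathcal M$ is a cross-polytope boundary, and all its top simplices are maximal. One maximal simplex is enough.

**Definition.** $\Delta$ has property $X(m)$ if there are $2m$ distinct vertices $p_1,p_1',\dots,p_m,p_m'$ of $\mathcal M(\Delta)$ such that every choice of one element from each $\{p_i,p_i'\}$ is a simplex of $\mathcal M(\Delta)$, and $\{p_1,\dots,p_m\}$ is a maximal simplex of $\mathcal M(\Delta)$.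

**Lemma 3.** (a) $X(m)$ implies $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$; hence $\mathcal M(\Delta)$ is not $(m-1)$-connected. (b) $X(m)$ for $\Delta$ and $X(m')$ for $\Delta'$ imply $X(m+m')$ for $\Delta\sqcup\Delta'$. (c) A single edge has $X(1)$.

*Proof.* (a) The chosen simplices and their faces form the join of the $m$ two-point sets $\{p_i,p_i'\}$, the boundary of a cross-polytope, so a subcomplex isomorphic to $S^{m-1}$. Its fundamental cycle $z$ has coefficient $\pm1$ on each top simplex, in particular on $\{p_1,\dots,p_m\}$. This simplex is maximal, so it is a face of no $m$-dimensional simplex, and every boundary of an $m$-chain has coefficient $0$ on it. Hence $z$ is not a boundary. If $\mathcal M(\Delta)$ were $(m-1)$-connected, Hurewicz would give $\widetilde H_{m-1}=0$.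

(b) A $V$-path stays in one component, so a set of pairs on $\Delta\sqcup\Delta'$ is a gradient field if and only if both of its parts are. Therefore $\mathcal M(\Delta\sqcup\Delta')=\mathcal M(\Delta)*\mathcal M(\Delta')$. Take the union of the two lists; the union of a maximal simplex of $\mathcal M(\Delta)$ and one of $\mathcal M(\Delta')$ is maximal in the join.

(c) For the edge $ab$ take $p=(a,ab)$, $p'=(b,ab)$. They share $ab$, so $\{p\}$ is maximal. $\square$

What does a maximal simplex $V$ with $m$ pairs look like when $h\ge2md+1$? A pair $(\sigma,\tau)\in V$ shares a simplex with at most $d+d-1$ Hasse edges, itself included. So at most $m(2d-1)$ Hasse edges meet $V$, and if $h\ge2md+1$ there are Hasse edges $(\sigma,\tau)$ with *both ends unmatched*. Maximality means that each of them closes a cycle with $V$. In the hollow triangle, $V=\{e_1,e_3\}$ shows this on the smallest scale: $c$ and $ca$ are unmatched, and $(c,ca)$ is blocked only by the loop $c\to ca\to a\to ab\to b\to bc\to c$.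

So we must build a gradient field that blocks an overwhelming number of free Hasse edges by cycles, where the cycles share most of their pairs. Section 6 does this in the top dimension. Section 5 shows that one can then repair everything else at small cost.

## 5. Completing a field from the top dimension downward

Let $k\ge2$, let $\Delta_1$ be a $k$-dimensional complex, and let $V_1$ be a gradient field on $\Delta_1$ all of whose pairs have sources of size $k$ and targets of size $k+1$. Let $S_1$, $T_1$ be its sets of sources and targets.

**Definition.** A size-$k$ face $\sigma\notin S_1$ of $\Delta_1$ is *safe* if for every size-$(k+1)$ face $\tau\supset\sigma$ either $\tau\in T_1$, or there are $\rho_1,\dots,\rho_n\in S_1$, $n\ge1$, with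
$$\rho_1\subset\tau,\qquad\rho_{i+1}\subset V_1(\rho_i),\ \rho_{i+1}\ne\rho_i,\qquad\sigma\subset V_1(\rho_n).\tag{3}$$

In the second case, any discrete vector field that contains $V_1\cup\{(\sigma,\tau)\}$ has the cycle $\sigma,\tau,\rho_1,V_1(\rho_1),\dots,\rho_n,V_1(\rho_n),\sigma$. The inequalities $\rho_1\ne\sigma\ne\rho_n$ that a $V$-path requires hold because $\sigma\notin S_1$. So a safe face can never be the source of a new pair inside $\Delta_1$. (The definition also makes sense for $k=1$: for the hollow triangle with $V_1=\{e_1,e_3\}$ the vertex $c$ is safe, because $bc\in T_1$ and for $\tau=ca$ we take $\rho_1=a$, $\rho_2=b$.)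

Let $D$ be the set of size-$k$ faces of $\Delta_1$ that are neither in $S_1$ nor safe.

We want to enlarge $(\Delta_1,V_1)$ to something with property $X(m)$. Two things are missing. First, $V_1$ is not maximal: the faces in $D$ and the faces of smaller size can still be used. Second, every pair needs an alternative. For each size $j$ we add two cone points: $\alpha_j$ supplies the main partner of an unused face, and $\beta_j$ supplies the alternative partner.

**Construction.** Put $\Delta^{[k+1]}=\Delta_1$. For $j=k,k-1,\dots,1$ let $\Sigma_k=S_1\cup D$ and $\Sigma_k'=D$, and for $j<k$ let $\Sigma_j=\Sigma_j'$ be the set of all size-$j$ faces of $\Delta^{[j+1]}$. Add two new vertices $\alpha_j,\beta_j$ and let $\Delta^{[j]}$ be $\Delta^{[j+1]}$ together with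

- $s\cup\nu$, where $s\in\Delta^{[j+1]}\cup\{\emptyset\}$, $|s|\le j-1$, $\emptyset\ne\nu\subseteq\{\alpha_j,\beta_j\}$;
- $\sigma\alpha_j$ for $\sigma\in\Sigma_j'$, and $\sigma\beta_j$ for $\sigma\in\Sigma_j$.

This is a simplicial complex: the facets of $\sigma\alpha_j$ are $\sigma\in\Delta^{[j+1]}$ and faces $s\alpha_j$ with $|s|=j-1$, and likewise for $\beta_j$. Faces added at stage $j$ contain $\alpha_j$ or $\beta_j$ and have size at most $j+1$. Let $\Delta=\Delta^{[1]}$; then $\dim\Delta=k$.

Define main pairs $p$ and alternative pairs $p'$ as follows.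

- For $\sigma\in S_1$: $p=(\sigma,V_1(\sigma))$, $p'=(\sigma,\sigma\beta_k)$.
- For $\sigma\in\Sigma_j'$, $1\le j\le k$: $p=(\sigma,\sigma\alpha_j)$, $p'=(\sigma,\sigma\beta_j)$.
- For $1\le j\le k$ and $s\in\Delta^{[j+1]}$ with $|s|=j-1$ (for $j=1$: $s=\emptyset$): $p=(s\beta_j,s\alpha_j\beta_j)$, $p'=(s\alpha_j,s\alpha_j\beta_j)$.

The asymmetry at stage $k$ is deliberate. In the main choice the faces $s\beta_j$ are matched and the faces $s\alpha_j$ are not. So $\alpha_k$ may be coned only over faces whose main partner is that cone, whereas $\sigma\beta_k$ with $\sigma\in S_1$ can stay unmatched, because all its facets are matched.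

**Lemma 4.** $\Delta$ has $X(m)$ with
$$m=|S_1|+|D|+F_{k-1}(\Delta_1)+\sum_{j=1}^{k-1}\bigl(F_j(\Delta^{[j+1]})+F_{j-1}(\Delta^{[j+1]})\bigr).$$

Before the proof, here is the smallest interesting case, $k=2$. Let $\Delta_1$ be a full triangle $abc$ and $V_1=\{(ab,abc)\}$. The only size-$3$ face $abc$ is in $T_1$, so $bc$ and $ca$ are safe and $D=\emptyset$. Stage $2$ adds $\alpha_2,\beta_2,\alpha_2\beta_2$, the faces $s\alpha_2,s\beta_2,s\alpha_2\beta_2$ for $s=a,b,c$, and $ab\beta_2$. Stage $1$ cones $\alpha_1$ and $\beta_1$ over the five vertices $a,b,c,\alpha_2,\beta_2$ and adds $\alpha_1\beta_1$. The main pairs are $(ab,abc)$, three pairs $(s\beta_2,s\alpha_2\beta_2)$, five pairs $(v,v\alpha_1)$, and $(\beta_1,\alpha_1\beta_1)$. So $m=10$, in agreement with $|S_1|+|D|+F_1(\Delta_1)+F_1(\Delta^{[2]})+F_0=1+0+3+5+1$. The unmatched faces are $bc$, $ca$, $s\alpha_2$, $\alpha_2\beta_2$, $ab\beta_2$, $v\beta_1$ and $\alpha_1$, and no Hasse edge joins two of them: above $bc$ and $ca$ there is only $abc$, and above $s\alpha_2$, $\alpha_2\beta_2$, $\alpha_1$ there are only targets; there is nothing above $v\beta_1$,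 and nothing above $ab\beta_2$.

*Proof of Lemma 4.* All listed pairs are distinct, and $m$ counts the main pairs: $|S_1|+|D|$ pairs with source in $S_1\cup D$, then $F_j(\Delta^{[j+1]})$ pairs for $\Sigma_j'$ with $j<k$, and $F_{j-1}(\Delta^{[j+1]})$ pairs for the $s$ with $1\le j\le k$. Call a pair *of level $j$* if its source has size $j$; each listed pair with index $j$ has level $j$, and the pairs for $S_1$ have level $k$.

**Step 1: every choice is a matching.** We check that no simplex is used twice. Consider one level $j$. Sources for different indices are distinct: those in $\Sigma_j$ lie in $\Delta^{[j+1]}$, and those of the form $s\alpha_j$ or $s\beta_j$ contain exactly one new vertex and determine $s$. Targets for different indices are distinct too: the targets $V_1(\sigma)$ are distinct faces of $\Delta_1$, the targets $\sigma\alpha_j$ or $\sigma\beta_j$ contain exactly one of the new vertices and determine $\sigma$, and $s\alpha_j\beta_j$ contains both and determines $s$. Between different levels, two sources have different sizes, and so do two targets. A target of level $j$ has size $j+1$ and could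 only coincide with a source of level $j+1$, where $j<k$. But for $j<k$ the target contains $\alpha_j$ or $\beta_j$, so it is not in $\Delta^{[j+1]}$, whereas all sources of level $j+1$ lie in $\Delta^{[j+1]}$. So no source is a target.

**Step 2: every choice is acyclic.** We check one level $j$, since arcs preserve the size. Suppose the chosen source is $s\beta_j$ or $s\alpha_j$. The other facets of its target $s\alpha_j\beta_j$ are the other one of $s\alpha_j,s\beta_j$, which is not a source in this choice, and faces $s'\alpha_j\beta_j$, which are never sources. So no arcs leave these sources. If $\sigma\in\Sigma_j$ has target $\sigma\alpha_j$ or $\sigma\beta_j$, the other facets of the target contain $\alpha_j$ or $\beta_j$, so arcs lead only to sources of the form $s\alpha_j$ or $s\beta_j$. Finally, if $\sigma\in S_1$ has target $V_1(\sigma)$, arcs lead to sources in $\Delta_1$ of size $k$, that is, to $S_1$ (and this is an arc of the acyclic digraph of $V_1$) or to $D$. A directed cycle could not leave $S_1$ and return, it could not stay in $S_1$ using targets $V_1(\sigma)$ throughout, and nowhere else does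 a cycle exist. So there is none.

**Step 3: the main choice $V$ is maximal.** Suppose $(\sigma,\tau)\notin V$ and $V\cup\{(\sigma,\tau)\}$ is a gradient field. Then $\sigma$ and $\tau$ are unmatched in $V$. Let $|\sigma|=j$, so $1\le j\le k$. Stages $i<j$ add only faces of size at most $i+1\le j$, so $\tau$, of size $j+1$, lies in $\Delta^{[j]}$, and hence so does $\sigma$. There are three cases.

(i) $\sigma\in\Delta^{[j+1]}$ and $j<k$. Then $\sigma\in\Sigma_j'$ is matched, a contradiction.

(ii) $\sigma\in\Delta^{[k+1]}=\Delta_1$ and $j=k$. Since $\sigma$ is unmatched, $\sigma\notin S_1\cup D$, so $\sigma$ is safe. If $\tau\notin\Delta_1$, then $\tau$ was added at stage $k$ and equals $\sigma\alpha_k$ or $\sigma\beta_k$. As $|\sigma|=k$, this is a face of the second kind in the construction, which requires $\sigma\in\Sigma_k=S_1\cup D$. So $\tau\in\Delta_1$. Moreover $\tau\notin T_1$, as $\tau$ is unmatched. Since $V_1\subseteq V$, safety gives a cycle in $V\cup\{(\sigma,\tau)\}$, a contradiction.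

(iii) $\sigma\in\Delta^{[j]}\setminus\Delta^{[j+1]}$. Since $|\sigma|=j$, $\sigma$ is $s\beta_j$ or $s\alpha_j$ with $|s|=j-1$, or $s'\alpha_j\beta_j$ with $|s'|=j-2$. The first is matched, a contradiction. The size-$(j+1)$ faces of $\Delta^{[j]}$ that contain $s\alpha_j$ are of the form $\rho\alpha_j$ with $\rho\in\Sigma_j'$, or equal to $s\alpha_j\beta_j$. Those that contain $s'\alpha_j\beta_j$ are of the form $s\alpha_j\beta_j$ with $|s|=j-1$. All of these are targets of $V$, so $\tau$ is matched, a contradiction. $\square$

The cost of completion is $|D|$ plus numbers of faces of size at most $k-1$. So the task is now in the top dimension only: find $(\Delta_1,V_1)$ in which *most size-$k$ faces are safe*.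

## 6. A one-way circuit over $\mathbb Z_p$

Here is the plan. Use three blocks $Y$, $B$, $A$ of about $p$ vertices each, and let the bulk of the top faces be $\{y,y',b\}\cup t$ with $y,y'\in Y$, $b\in B$ and $t$ an $l$-subset of $A$. Such a face has $l+3$ facets. Three of them drop $y$, $y'$ or $b$; they have the shapes $\{y,b\}\cup t$ and $\{y,y'\}\cup t$. The other $l$ facets have the shape $\{y,y',b\}\cup t'$ with $|t'|=l-1$, and these should be safe. For this we build a circuit. From a free top face $\tau=\{y,y',b\}\cup t$ step down to $\{y,y'\}\cup t$. From there a path of $V_1$ leads to one fixed hub, no matter which $y,y',t$ we started with. From the hub we can reach any $l$-set $t_1\subset A$, and over $t_1$ a long path, the snake, sweeps over top faces $\{v,v',b\}\cup t_1$, for all $b\in B$ and for all edges $vv'$ of a Hamiltonian path $H_{t_1}$ on the $Y$-block. If $t_1\supset t'$ and $yy'$ is an edge of $H_{t_1}$, the snake passes above $\sigma=\{y,y',b\}\cup t'$, and the circuit closes. Two things must be arranged: every $(y,y',t')$ should have such a $t_1=t'\cup\{w\}$, and $V_1$ itself must have no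 cycle. For the second, the entrance $\{y,y'\}\cup t$ is open only if $yy'\notin E(H_t)$.

### 6.1 Vertices, paths and snakes

Fix $l\ge1$ and an odd $p\ge3$ with $p\ge l$, and put $k=l+2$. Let $G=\{1,\dots,l+p\}$, $[l]=\{1,\dots,l\}$ and $A=G\setminus[l]$, with the bijection $\lambda:A\to\mathbb Z_p$, $c\mapsto c\bmod p$. Let $Y^*=\mathbb Z_p\sqcup\{y^*\}$ and $B=\{b_1,\dots,b_p\}$, and let $\omega$ and $\zeta$ be two further vertices. All these vertices are distinct; in examples we underline elements of $\mathbb Z_p$ to tell them from elements of $G$. Throughout, $t$ denotes an $l$-subset of $A$, $t'$ an $(l-1)$-subset of $A$, and $r$ an $l$-subset of $G$. Put $r^-=r\cup\{\min r-1\}$ if $\min r\ge2$, and $r^+=r\cup\{\max r+1\}$ if $\max r<l+p$. The maps $r\mapsto r^{\pm}$ are injective: remove the minimum, respectively the maximum, to recover $r$.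

For each $t$ let $x=x(t)=\sum_{c\in t}\lambda(c)\in\mathbb Z_p$, and let $H_t$ be the path $v_0,v_1,\dots,v_p$ with
$$v_0=y^*,\qquad v_{2i+1}=\tfrac x2-i\ \ \bigl(0\le i\le\tfrac{p-1}2\bigr),\qquad v_{2i}=\tfrac x2+i\ \ \bigl(1\le i\le\tfrac{p-1}2\bigr).$$
Here $\frac x2$ makes sense because $p$ is odd. After $y^*$ the path visits $\frac x2,\frac x2+1,\frac x2-1,\frac x2+2,\frac x2-2,\dots$, so it is a Hamiltonian path on $Y^*$. Every pair $y\ne y'$ in $\mathbb Z_p$ with $y+y'=x(t)$ is $\{\frac x2+i,\frac x2-i\}=\{v_{2i},v_{2i+1}\}$ for some $1\le i\le\frac{p-1}2$. We record this: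
$$y\ne y'\in\mathbb Z_p,\quad y+y'=x(t)\quad\Longrightarrow\quad yy'\in E(H_t).\tag{4}$$

For fixed $t$ list the $p(p+1)$ faces $\{v_j,b_i\}\cup t$ row by row, $i=1,\dots,p$: row $i$ in the order $j=0,\dots,p$ for $i$ odd, and $j=p,\dots,0$ for $i$ even. Call this list, the *snake* of $t$, $\rho_1^t,\rho_2^t,\dots$. Consecutive faces have union $\{v_j,v_{j+1},b_i\}\cup t$ within a row, or $\{v,b_i,b_{i+1}\}\cup t$ between rows. Note $\rho_1^t=\{y^*,b_1\}\cup t$, and that every row traverses every edge of $H_t$.

For $p=3$, $l=1$ we have $G=\{1,2,3,4\}$, $A=\{2,3,4\}$, $\lambda(2)=\underline2$, $\lambda(3)=\underline0$, $\lambda(4)=\underline1$, and $\frac x2=2x$. The paths are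
$$H_{\{2\}}:\ y^*,\underline1,\underline2,\underline0;\qquad H_{\{3\}}:\ y^*,\underline0,\underline1,\underline2;\qquad H_{\{4\}}:\ y^*,\underline2,\underline0,\underline1 .$$
The pairs with sum $x(t)$ are $\underline2\,\underline0$, $\underline1\,\underline2$, $\underline0\,\underline1$ respectively, and each is an edge of its path.

### 6.2 The field $V_1$ and the complex $\Delta_1$

$V_1$ consists of the following pairs. Sources have size $l+2$, targets size $l+3$. The *profile* of a face lists how many vertices it has in $Y^*$, $B$, $\{\omega\}$, $\{\zeta\}$, $G$, in this order.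

| type | source | target | range | source profile | target profile |
|---|---|---|---|---|---|
| 1 (entrance) | $\{y,y'\}\cup t$ | $\{y,y',\omega\}\cup t$ | $y\ne y'$ in $Y^*$, $yy'\notin E(H_t)$ | $(2,0,0,0,l)$ | $(2,0,1,0,l)$ |
| 2a (descent) | $\{y,\omega\}\cup r$ | $\{y,\omega\}\cup r^-$ | $y\in Y^*$, $\min r\ge2$ | $(1,0,1,0,l)$ | $(1,0,1,0,l+1)$ |
| 2b | $\{y,\omega\}\cup[l]$ | $\{y,y^*,\omega\}\cup[l]$ | $y\in\mathbb Z_p$ | $(1,0,1,0,l)$ | $(2,0,1,0,l)$ |
| 2c | $\{y^*,\omega\}\cup[l]$ | $\{y^*,\omega,\zeta\}\cup[l]$ | | $(1,0,1,0,l)$ | $(1,0,1,1,l)$ |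
| 3 (ascent) | $\{y^*,\zeta\}\cup r$ | $\{y^*,\zeta\}\cup r^+$ | $\max r<l+p$ | $(1,0,0,1,l)$ | $(1,0,0,1,l+1)$ |
| 4 (handover) | $\{y^*\}\cup r^+$ | $\{y^*,b_1\}\cup r^+$ | $\max r<l+p$ | $(1,0,0,0,l+1)$ | $(1,1,0,0,l+1)$ |
| 5 (snake) | $\rho_n^t$ | $\rho_n^t\cup\rho_{n+1}^t$ | all $t$, $n<p(p+1)$ | $(1,1,0,0,l)$ | $(2,1,0,0,l)$ or $(1,2,0,0,l)$ |

$\Delta_1$ is the complex generated by the faces
$$\text{(M)}\qquad\{y,y',b\}\cup t,\qquad y\ne y'\in Y^*,\ b\in B\cup\{\omega\},$$
together with all targets of types 2–5. The targets of type 1 are faces (M) with $b=\omega$. All generators have size $l+3$, so $\Delta_1$ is pure of dimension $k=l+2$ and its size-$(l+3)$ faces are exactly the generators.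

**Lemma 5.** $V_1$ is a gradient field.

*Proof.* **Step 1: $V_1$ is a matching.** Sources and targets have different sizes, so we compare sources with sources and targets with targets. Sources of types 1, 2, 3, 4, 5 have five different profiles. Within each type they are distinct; in type 2 the three ranges are disjoint, and in type 4 we use that $r\mapsto r^+$ is injective. Among targets, only types 1 and 2b share a profile, and there the $G$-parts $t\subset A$ and $[l]$ differ, as $t$ is disjoint from $[l]$ and $l\ge1$. Within each type the target determines the source: by injectivity of $r\mapsto r^\pm$ in types 2a, 3, 4, and in type 5 because a row uses each edge of $H_t$ once and there is one connection between rows $i$ and $i+1$. The other types are clear.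

**Step 2: the arcs.** For each target we list the facets, other than its source, that are sources. Profiles rule out nearly everything.

- Type 1, target $\{y,y',\omega\}\cup t$: the facets $\{y,\omega\}\cup t$ and $\{y',\omega\}\cup t$ are sources of type 2. The facets $\{y,y',\omega\}\cup t'$, with profile $(2,0,1,0,l-1)$, are not sources.
- Type 2a, target $\{y,\omega\}\cup r^-$: facets $\{y,\omega\}\cup r'$ with $\min r-1\in r'$, which, if they are sources, are of type 2 with the same $y$ and smaller minimum; and possibly $\{y\}\cup r^-$, which can be a source only of type 4 (and only if $y=y^*$). The facet $\{\omega\}\cup r^-$ is not a source.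
- Type 2b, target $\{y,y^*,\omega\}\cup[l]$: only $\{y^*,\omega\}\cup[l]$, of type 2c. The facet $\{y,y^*\}\cup[l]$ is not of type 1 since $[l]\not\subset A$, and facets with only $l-1$ elements of $G$ have profile $(2,0,1,0,l-1)$.
- Type 2c, target $\{y^*,\omega,\zeta\}\cup[l]$: only $\{y^*,\zeta\}\cup[l]$, of type 3. The profiles $(0,0,1,1,l)$ and $(1,0,1,1,l-1)$ do not occur among sources.
- Type 3, target $\{y^*,\zeta\}\cup r^+$: the facet $\{y^*\}\cup r^+$, of type 4; and facets $\{y^*,\zeta\}\cup r'$ with $\max r+1\in r'$, which, if sources, are of type 3 with larger maximum. The facet $\{\zeta\}\cup r^+$ is not a source.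
- Type 4, target $\{y^*,b_1\}\cup r^+$: facets $\{y^*,b_1\}\cup r'$, which can be sources only of type 5 (and only if $r'\subset A$). The facet $\{b_1\}\cup r^+$ is not a source.
- Type 5: only $\rho_{n+1}^t$. For a target $\{v_j,v_{j+1},b_i\}\cup t$, the facet $\{v_j,v_{j+1}\}\cup t$ is not of type 1, because $v_jv_{j+1}\in E(H_t)$; this is where the closed entrance is used. The remaining facets have profiles $(2,1,0,0,l-1)$, $(1,2,0,0,l-1)$ or $(0,2,0,0,l)$, which do not occur among sources.

**Step 3: no directed cycle.** Every arc goes from a type to the same or a later type in the order $1,2,3,4,5$, so a cycle would stay in one type. Within type 2 the pair $(\min r,[y\ne y^*])$, where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise, strictly decreases lexicographically: an arc from 2a lowers the minimum, and the arc from 2b to 2c keeps the minimum $1$ and changes the second entry from $1$ to $0$. Within type 3 the maximum increases, and within type 5 the index $n$ increases. Within types 1 and 4 there are no arcs. $\square$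

### 6.3 The safe faces

**Lemma 6.** Let $y\ne y'$ lie in $\mathbb Z_p$, let $b\in B$, and let $t'$ be such that $w_0:=\lambda^{-1}\bigl(y+y'-\sum_{c\in t'}\lambda(c)\bigr)\notin t'$. Then $\sigma=\{y,y',b\}\cup t'$ is safe.

*Proof.* By its profile $(2,1,0,0,l-1)$, $\sigma\notin S_1$. It lies in $\Delta_1$, since it is contained in the face (M) $\{y,y',b\}\cup t'\cup\{w_0\}$.

**Step 1: the top faces above $\sigma$.** We find what has to be blocked. A generator that contains two elements of $\mathbb Z_p$ and an element of $B$ is of the form $\{y,y',b\}\cup t$: it is of type (M), or a target of type 5 within a row, which is also of this form. Targets of types 2, 3 and 4 contain at most one element of $\mathbb Z_p$, and connecting faces $\{v,b_i,b_{i+1}\}\cup t$ contain at most one as well. So every size-$(k+1)$ face $\tau\supset\sigma$ is $\{y,y',b\}\cup t$ with $t\supset t'$. If $yy'\in E(H_t)$, then $\tau\in T_1$, since every row of the snake of $t$ traverses every edge of $H_t$. Otherwise $\{y,y'\}\cup t\in S_1$ is a facet of $\tau$; take it as $\rho_1$. From here we build the chain (3). We write "$\Rightarrow$"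 for applying $V_1$ and "$\to$" for passing to a facet.

**Step 2: into the hub.** The purpose is to reach one fixed face, independent of $y,y',t$. First
$$\{y,y'\}\cup t\Rightarrow\{y,y',\omega\}\cup t\to\{y,\omega\}\cup t .$$
Now repeat $\{y,\omega\}\cup r\Rightarrow\{y,\omega\}\cup r^-\to\{y,\omega\}\cup(r^-\setminus\{\max r\})$, starting with $r=t$. Each step adds an element just below the minimum and removes the maximum. After $i\le l$ steps the $G$-part consists of $\min t-i,\dots,\min t-1$ and the $l-i$ smallest elements of $t$. After $l$ steps no element of $t$ is left, and for $l\le i\le\min t-1$ the $G$-part after $i$ steps is the interval $\{\min t-i,\dots,\min t-i+l-1\}$. Since $t\subset A$, we have $\min t-1\ge l$, so after $\min t-1$ steps the $G$-part is $[l]$; before that the minimum is at least $2$, so type 2a applied each time. Then, as $y\in\mathbb Z_p$,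
$$\{y,\omega\}\cup[l]\Rightarrow\{y,y^*,\omega\}\cup[l]\to\{y^*,\omega\}\cup[l]\Rightarrow\{y^*,\omega,\zeta\}\cup[l]\to\{y^*,\zeta\}\cup[l].$$

**Step 3: out to the right snake.** The purpose is to reach the start of the snake of $t_1:=t'\cup\{w_0\}=\{c_1<\dots<c_l\}$. We claim that there are $l$-sets $r_0=[l],r_1,\dots,r_M=t_1$ with $M\ge1$, $r_{i+1}\subset r_i^+$ and $\max r_{i+1}=\max r_i+1$. First replace the maximum by the maximum plus one, repeatedly, until the set is $\{1,\dots,l-1,c_1\}$; this takes at least one step, since $c_1\ge l+1$. Then for $j=2,\dots,l$ pass from $\{j-1,\dots,l-1\}\cup\{c_1,\dots,c_{j-1}\}$ to $\{j,\dots,l-1\}\cup\{c_1,\dots,c_{j-1},c_{j-1}+1\}$ by deleting $j-1$ and adding the maximum plus one, and then raise the maximum to $c_j$ in the same way as at the beginning. For $j=l$ this ends at $t_1$. Every step is of the required form. The maximum grows by one in each step, so for $i<M$ we have $\max r_i<c_l\le l+p$ and $r_i^+$ exists. Hence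
$$\{y^*,\zeta\}\cup r_i\Rightarrow\{y^*,\zeta\}\cup r_i^+\to\{y^*,\zeta\}\cup r_{i+1}\qquad(i<M-1),$$
and from $r_{M-1}$ we leave by a different facet:
$$\{y^*,\zeta\}\cup r_{M-1}\Rightarrow\{y^*,\zeta\}\cup r_{M-1}^+\to\{y^*\}\cup r_{M-1}^+\Rightarrow\{y^*,b_1\}\cup r_{M-1}^+\to\{y^*,b_1\}\cup t_1=\rho_1^{t_1}.$$

**Step 4: along the snake.** Here the sum rule closes the circuit. We have $x(t_1)=\sum_{c\in t'}\lambda(c)+\lambda(w_0)=y+y'$, so $yy'\in E(H_{t_1})$ by (4). Follow the snake, $\rho_n^{t_1}\Rightarrow\rho_n^{t_1}\cup\rho_{n+1}^{t_1}\to\rho_{n+1}^{t_1}$, until the source whose target is $\{y,y',b\}\cup t_1$; it exists because the row of $b$ traverses the edge $yy'$. This target contains $\sigma$. Thus (3) holds. $\square$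

Let us drive once around the circuit with $p=3$, $l=1$, $t'=\emptyset$ and $\sigma=\{\underline0,\underline1,b_2\}$. Here $\underline0+\underline1=\underline1$, so $w_0=4$ and $t_1=\{4\}$. For $t=\{3\}$ and $t=\{4\}$, $\underline0\,\underline1$ is an edge of $H_t$, so these two top faces are targets. For $t=\{2\}$ it is not an edge, and $\tau=\{\underline0,\underline1,b_2,2\}$ is free. The circuit from $\tau$ is
$$\begin{aligned}
\tau&\to\{\underline0,\underline1,2\}\Rightarrow\{\underline0,\underline1,\omega,2\}\to\{\underline0,\omega,2\}\Rightarrow\{\underline0,\omega,1,2\}\to\{\underline0,\omega,1\}\\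
&\Rightarrow\{\underline0,y^*,\omega,1\}\to\{y^*,\omega,1\}\Rightarrow\{y^*,\omega,\zeta,1\}\to\{y^*,\zeta,1\}\\
&\Rightarrow\{y^*,\zeta,1,2\}\to\{y^*,\zeta,2\}\Rightarrow\{y^*,\zeta,2,3\}\to\{y^*,\zeta,3\}\\
&\Rightarrow\{y^*,\zeta,3,4\}\to\{y^*,3,4\}\Rightarrow\{y^*,b_1,3,4\}\to\{y^*,b_1,4\}=\rho_1^{\{4\}}.
\end{aligned}$$
The snake of $\{4\}$ runs through $y^*b_1,\underline2b_1,\underline0b_1,\underline1b_1$ and then $\underline1b_2,\underline0b_2,\dots$ (with $4$ added everywhere). So $\rho_5=\{\underline1,b_2,4\}$ has target $\{\underline0,\underline1,b_2,4\}\supset\sigma$, and we are back.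

## 7. Counting, and the proof of Theorem A

Fix $l$ and let $p\to\infty$ through odd numbers; $O(\cdot)$ depends on $l$ only. Apply the construction of Section 5 to $(\Delta_1,V_1)$, with $k=l+2$, and let $\Delta$ be the result. By Lemma 4 it has $X(m)$ with the $m$ given there. We estimate $d$, $h$, $m$.

**Step 1: an upper bound for $d$.** The core has $(l+p)+(p+1)+p+2$ vertices and the completion adds $2k=2(l+2)$, so $\Delta$ has $n=3p+3l+7$ vertices. A vertex of $\Delta$ has degree at most $n-1$ in $\mathcal H(\Delta)$. A simplex of size $a\ge2$ has $a$ neighbors below and at most $n-a$ above. So $d(\Delta)\le n=3p+3l+7$.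

**Step 2: a lower bound for $h$.** The faces (M) alone suffice. There are $\binom{p+1}2(p+1)\binom pl$ of them, with $l+3$ facets each, so
$$h(\Delta)\ge(l+3)\binom{p+1}2(p+1)\binom pl=\frac{l+3}2\cdot\frac{p^{l+3}}{l!}\bigl(1+O(1/p)\bigr).$$

**Step 3: an upper bound for $m$.** The purpose is to see that only three of the $l+3$ facets of a face (M) cost anything to leading order. In Lemma 4 all terms other than $|S_1|+|D|$ are numbers of faces of size at most $k-1=l+1$ on at most $n$ vertices. There are boundedly many such terms, so together they are $O(p^{l+1})$. The sum $|S_1|+|D|$ is the number of size-$(l+2)$ faces of $\Delta_1$ that are not safe. Each such face is a facet of a generator, so it is among the following.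

- $\{y,y'\}\cup t$: at most $\binom{p+1}2\binom pl$ faces.
- $\{y,b\}\cup t$ with $b\in B\cup\{\omega\}$: at most $(p+1)^2\binom pl$ faces.
- $\{y,y',b\}\cup t'$ not covered by Lemma 6. Those with $b=\omega$ number at most $\binom{p+1}2\binom p{l-1}=O(p^{l+1})$. Those containing $y^*$ and some $b\in B$ number at most $p\cdot p\binom p{l-1}=O(p^{l+1})$. There remain those with $y,y'\in\mathbb Z_p$, $b\in B$ and $w_0\in t'$. For given $t'$ the sum $y+y'=\lambda(w_0)+\sum_{c\in t'}\lambda(c)$ takes at most $l-1$ values, and each value is attained by $\frac{p-1}2$ pairs $\{y,y'\}$. So there are at most $p\binom p{l-1}(l-1)\frac p2=O(p^{l+1})$ of these.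
- Facets of the generators not of type (M). These generators are the connecting faces $\{v,b_i,b_{i+1}\}\cup t$ (at most $p\binom pl$), the targets of type 2 (at most $(p+1)\binom{p+l}l+p+1$), and the targets of types 3 and 4 (at most $2\binom{p+l}l$). Each has $l+3$ facets, so these are $O(p^{l+1})$ faces.

The first two items add up to $\bigl(\frac12+1\bigr)\frac{p^{l+2}}{l!}(1+O(1/p))$. Hence
$$m\le\frac32\cdot\frac{p^{l+2}}{l!}\bigl(1+O(1/p)\bigr).$$

**Step 4: the ratio.** Combining the three bounds, with $\delta:=\dim\Delta=l+2$,
$$\liminf_{p\to\infty}\frac{h(\Delta)}{m\,d(\Delta)}\ge\frac{(l+3)/2}{3\cdot3/2}=\frac{l+3}9=\frac{\delta+1}9.\tag{5}$$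
The numerator carries the $l+3$ facets of a bulk face, and the denominator only the cost $\frac32$ of three of them, times the three blocks of about $p$ vertices that bound the degree.

**Step 5: the statement of Section 2 is disproved.** Take $l=16$, so $\delta=18$ and $\frac{l+3}9=\frac{19}9>2$. By (5) there is a constant $c>2$ with $h(\Delta)\ge c\,m\,d(\Delta)$ for large $p$. Also $m\,d\to\infty$, since $m\ge|S_1|$ and type 5 alone has $(p(p+1)-1)\binom pl$ pairs. So $h(\Delta)\ge2m\,d(\Delta)+1$ for large $p$. By Lemmas 3 and 4, $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$, so $\mathcal M(\Delta)$ is not $(m-1)$-connected.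

**Step 6: all large $m$.** The construction gives only special values of $m$; disjoint unions fill the gaps. Let $\delta\ge3$, $l=\delta-2$ and $C<(\delta+1)/9$. We may assume $C>0$, since a larger $C$ gives a stronger inequality. By (5) there is a complex $\Delta_0$ as above, of dimension $\delta$, with $X(m_0)$ and with $h_0=h(\Delta_0)$, $d_0=d(\Delta_0)$ satisfying $h_0>Cm_0d_0$. Choose $r_0\ge1$ with $r_0(h_0-Cm_0d_0)\ge Cm_0d_0+1$, and put $m_1=r_0m_0$. For $m\ge m_1$ write $m=rm_0+q$ with $0\le q<m_0$; then $r\ge r_0$. Let $\Delta$ be the disjoint union of $r$ copies of $\Delta_0$ and $q$ single edges. It is $\delta$-dimensional, and by Lemma 3(b),(c) it has $X(m)$. The Hasse diagram of a single edge has maximum degree $2\le d_0$, so $d(\Delta)=d_0$. Moreover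
$$h(\Delta)\ge rh_0=rCm_0d_0+r(h_0-Cm_0d_0)\ge rCm_0d_0+Cm_0d_0+1=C(r+1)m_0d_0+1\ge C\,m\,d_0+1 ,$$
because $m<(r+1)m_0$. Lemma 3(a) gives $\widetilde H_{m-1}(\mathcal M(\Delta);\mathbb Z)\ne0$. This proves Theorem A. For an arbitrary real $C$ choose $\delta\ge3$ with $(\delta+1)/9>C$; so no constant in place of $2$ makes the statement true. $\blacksquare$

**Step 7: the bounds for $c_\delta$.** Let $\delta\ge3$. If a constant $c$ has the property in the definition of $c_\delta$, then so does every larger one. By Theorem A no $C<(\delta+1)/9$ has it, so $c_\delta\ge\frac{\delta+1}9$. By Theorem B the constant $2(\delta+2)$ has it, so $c_\delta\le2(\delta+2)$. This is the Corollary. $\blacksquare$
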